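# A nilpotent group of class three that is not the multiplicative group of a left brace

## 1. A Lie ring on $T\oplus V\oplus Y$

The talk is about one finite Lie ring $L$. We build it first, and Section 2 says what it is for: $L$ becomes a $p$-group of nilpotency class three, and that group is a counterexample to a statement about left braces. While building it, keep an eye on the three ingredients $\gamma$, $\omega$, $M_y$. The form $\gamma$ and the map $\omega$ carry the obstruction. The matrices $M_y$ are there to force linearity over a large field.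

**Parameters.** Let $s\ge 14$ be even, $e=3s$, $n=18s+2$, and let $p>n$ be a prime. Put $F=\mathbb F_{p^{e}}\supset K=\mathbb F_{p^{s}}$ and $\mathrm{tr}=\mathrm{Tr}_{F/\mathbb F_p}$. Let $\Phi$ be the Frobenius map $a\mapsto a^p$ on $F$, acting coordinatewise on $F^2$; so $\Phi^{3s}=1$. For $x,x',x''\in F^2$ let
$$\det(x,x')=x_1x_2'-x_2x_1',\qquad t(x,x',x'')=x_1x_1'x_1''+x_2x_2'x_2''.$$
For $N\in M_2(F)$ let $N^\dagger=\mathrm{trace}(N)-N$ be the adjugate. Then $(N^\dagger)^\dagger=N$ and $\det(Nx,y)=\det(x,N^\dagger y)$. For invertible $N$ the latter follows from $\det(Nx,Nz)=\det(N)\det(x,z)$ with $z=N^{-1}y$ and $N^\dagger=\det(N)N^{-1}$; both sides are polynomial in the entries of $N$, so it holds for all $N$. If $\mathrm{trace}\,N=0$, then $N^\dagger=-N$.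

**The form $\gamma$.** Let $\gamma:F^2\times F^2\to F/K$, $\gamma(x,x')=[\det(x,x')]$, where $[a]$ is the class of $a$ modulo $K$. It is $\mathbb F_p$-bilinear, alternating and surjective.

**The map $\omega$.** Define $\omega:F^2\times F^2\to F^2$ by
$$\det(x,\omega(x',x''))=t(x,\Phi^sx',\Phi^{2s}x'')-t(x,\Phi^sx'',\Phi^{2s}x')\qquad(x\in F^2).\tag{1.1}$$
For fixed $x',x''$ the right side is $F$-linear in $x$, and $\det$ is nondegenerate, so $\omega(x',x'')$ exists and is unique. It is $\mathbb F_p$-bilinear, and alternating because the right side vanishes for $x'=x''$. In coordinates, with $\{a,b\}=a^{p^s}b^{p^{2s}}-b^{p^s}a^{p^{2s}}$, one has $\omega(x',x'')=\big(-\{x_2',x_2''\},\{x_1',x_1''\}\big)$. It is not zero, since $\{1,b\}=b^{p^{2s}}-b^{p^s}\neq0$ for $b\notin K$.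

The maps $\gamma$ and $\omega$ fit together:
$$\gamma(x,\omega(x',x''))+\gamma(x',\omega(x'',x))+\gamma(x'',\omega(x,x'))=0.\tag{1.2}$$
To see this, put $h(x,x',x'')=t(x,\Phi^sx',\Phi^{2s}x'')$. Since $t$ is symmetric with coefficients in $\mathbb F_p$ and $\Phi^{3s}=1$, we get $h(x,x',x'')^{p^s}=t(\Phi^sx,\Phi^{2s}x',x'')=h(x'',x,x')$. Hence $h(x,x',x'')+h(x'',x,x')+h(x',x'',x)=\mathrm{Tr}_{F/K}h(x,x',x'')$, and the same with $x',x''$ exchanged. So the cyclic sum of $\det(x,\omega(x',x''))=h(x,x',x'')-h(x,x'',x')$ equals $\mathrm{Tr}_{F/K}h(x,x',x'')-\mathrm{Tr}_{F/K}h(x,x'',x')$, which lies in $K$. Modulo $K$ this is (1.2).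

**The matrices $M_y$.** Let $\delta$ be a generator of $F^*$. It is a nonsquare and $\mathbb F_p(\delta)=F$. Let $\nu\in\mathbb F_p$ be a nonsquare of $\mathbb F_p$. The norm from $F(\sqrt\delta)$ to $F$ is surjective, so we can choose $a,b\in F$ with $a^2-\delta b^2=-\nu\delta$. Put
$$M_1=\begin{pmatrix}0&\delta\\1&0\end{pmatrix},\qquad M_2=\begin{pmatrix}a&-\delta b\\ b&-a\end{pmatrix}.$$
Both have trace $0$, and multiplying out gives $M_1^2=\delta$, $M_2^2=a^2-\delta b^2=-\nu\delta$ and
$$M_1M_2=\begin{pmatrix}\delta b&-\delta a\\a&-\delta b\end{pmatrix}=-M_2M_1.$$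
Let $Y=\mathbb F_p^2$ and, for $y=(u_1,u_2)\in Y$, put $M_y=u_1M_1+u_2M_2$. Then $M_y^2=\delta q(y)$ with $q(y)=u_1^2-\nu u_2^2$, and $q(y)\in\mathbb F_p^*$ for $y\ne0$. Since $e$ is even, every element of $\mathbb F_p^*$ is a square in $F$; so $\delta q(y)$ is a nonsquare of $F$. Also $\mathbb F_p(\delta q(y))=\mathbb F_p(\delta)=F$. Two facts follow for every $y\ne0$.

* (1.3) The algebra $E_y:=\mathbb F_p[M_y]$ contains $M_y^2=\delta q(y)$, hence all scalars of $F$, and $E_y=F[M_y]$ is a field with $p^{2e}$ elements. Since $|F^2|=p^{2e}$, the space $F^2$ is one-dimensional over $E_y$. In particular $M_y$ is invertible and acts irreducibly on $F^2$ over $\mathbb F_p$.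
* (1.4) There is $y'\in Y\setminus\mathbb F_py$ with $M_yM_{y'}=-M_{y'}M_y$, and the $\mathbb F_p$-algebra generated by $M_y$ and $M_{y'}$ is $M_2(F)$.

For (1.4), let $y'\ne0$ be orthogonal to $y$ for $q$; it is not in $\mathbb F_py$ because $q(y)\neq0$. Polarizing $M_y^2=\delta q(y)$ gives the anticommutation. The four matrices $1,M_y,M_{y'},M_yM_{y'}$ have nonzero scalar squares (the last one has square $-M_y^2M_{y'}^2$). They are pairwise orthogonal for the form $\mathrm{trace}(NN')$: the products of two different ones are, up to nonzero scalars, $M_y$, $M_{y'}$ or $M_yM_{y'}$, all of trace $0$. Multiplying a linear relation by one of them and taking traces kills its coefficient, so they are $F$-independent. The generated algebra contains $F$ by (1.3), hence it is all of $M_2(F)$.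

**The Lie ring.** Let $L=T\oplus V\oplus Y$ with
$$T\cong(\mathbb Z/p^3)^{2s},\qquad V\cong(\mathbb Z/p^2)^{6s},\qquad Y\cong(\mathbb Z/p)^2.$$
Write $\bar T=T/pT$, $\bar V=V/pV$. Since $\dim_{\mathbb F_p}F/K=2s$ and $\dim_{\mathbb F_p}F^2=6s$, fix identifications $\bar T=F/K$, $\bar V=F^2$. Then $|L|=p^{6s+12s+2}=p^n$. Multiplication by $p$ gives isomorphisms $\bar V\cong pV$ and $T/p^2T\cong pT$, and multiplication by $p^2$ gives $\bar T\cong p^2T$; we use these to write expressions such as $p\,\omega(b,b')\in pV$ or $p^2\gamma(b,b')\in p^2T$. An element of $V$ inserted into a map defined on $\bar V$ means its image there.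

Choose an alternating biadditive lift $\hat\gamma:V\times V\to T/p^2T$ of $\gamma$. It exists: take a $\mathbb Z/p^2$-basis $(v_i)$ of $V$, lift the values $\gamma(v_i,v_j)$, $i<j$, to the $\mathbb Z/p^2$-module $T/p^2T$, and extend alternatingly. Now define
$$[T,L]=0,\quad[Y,Y]=0,\quad[b,b']=p\,\hat\gamma(b,b')+p\,\omega(b,b'),\quad[y,b]=-[b,y]=p\,M_yb\tag{1.5}$$
for $b,b'\in V$, $y\in Y$. This is biadditive and alternating. Note that
$$[b,p\tilde c]=p^2\gamma(b,c),\qquad [y,p\tilde c]=0\qquad(b\in V,\ y\in Y,\ c\in \bar V\text{ with lift }\tilde c\in V),\tag{1.6}$$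
because $\omega$ and $M_y$ only see classes modulo $p$.

**Jacobi identity.** All terms vanish if an argument is in $T$. For $b_1,b_2,b_3\in V$ we have $[b_1,[b_2,b_3]]=[b_1,p\,\omega(b_2,b_3)]=p^2\gamma(b_1,\omega(b_2,b_3))$, and the cyclic sum is $0$ by (1.2). For $(y,b,b')$ we have $[y,[b,b']]=0$, and
$$[b,[b',y]]+[b',[y,b]]=-p^2\big(\gamma(b,M_yb')+\gamma(M_yb,b')\big)=0,$$
since $\det(M_yb,b')=\det(b,M_y^\dagger b')=-\det(b,M_yb')$. For $(y,y',b)$ every term vanishes because $[Y,pV]=0$ and $[Y,Y]=0$; for three arguments in $Y$ it is trivial.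

**Nilpotency class.** We have $[L,L]\subset pT+pV$, and $pV=[y,V]\subset[L,L]$ for any $y\ne0$, since $M_y$ is invertible. Hence $\gamma_3(L)=[L,[L,L]]=[V,pV]$, which by (1.6) is $p^2T\neq0$, and $\gamma_4(L)=0$. So $L$ has class exactly $3$.

## 2. Left braces, and the statement that $L$ refutes

**Definition.** A left brace is a set $B$ with operations $+$ and $\cdot$ such that $(B,+)$ is an abelian group, $(B,\cdot)$ is a group, and
$$a\cdot(b+c)+a=a\cdot b+a\cdot c\qquad(a,b,c\in B).\tag{2.1}$$
The group $(B,\cdot)$ is the multiplicative group of $B$.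

It is known that the multiplicative group of every finite left brace is solvable. A finite solvable group is called an IYB group if it is isomorphic to the multiplicative group of some left brace. Not every finite solvable group is IYB; there are even finite $p$-groups that are not. The question, stated as an open problem in Bachiller, Cedó, Jespers and Okniński, "Asymmetric product of left braces and simplicity; new solutions of the Yang-Baxter equation" (arXiv:1705.08493, 2017), is whether every finite nilpotent group of class three is an IYB group.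

Here are the simplest cases. An abelian group with $a\cdot b=a+b$ is a left brace, so finite abelian groups are IYB. A less trivial brace with abelian multiplicative group is
$$B=\mathbb Z/p^2,\qquad a\cdot b=a+b+p\,ab.\tag{2.2}$$
Both bracketings of a triple product give $a+b+c+p(ab+ac+bc)$; $0$ is the identity; inverses exist because $b\mapsto(1+pa)b$ is bijective; and both sides of (2.1) equal $2a+b+c+p(ab+ac)$.

In class two, let $\Lambda$ be a finite Lie ring of odd order with $[[\Lambda,\Lambda],\Lambda]=0$ and put $x\circ y=x+y+\frac12[x,y]$. Both bracketings of a triple product give $x+y+z+\frac12([x,y]+[x,z]+[y,z])$, the identity is $0$ and $-x$ is inverse to $x$. Moreover $x\circ y-x=y+\frac12[x,y]$ is additive in $y$, which is (2.1). So $(\Lambda,+,\circ)$ is a left brace and $(\Lambda,\circ)$ is an IYB group.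

To pass from our class-three $L$ to a group we use the textbook extension of this formula (Lazard, Ann. Sci. ENS 71 (1954); Khukhro, *p-Automorphisms of Finite p-Groups*, §10).

**Lazard correspondence.** The homogeneous components of degree $<p$ of the Baker–Campbell–Hausdorff series $\log(e^xe^y)$ are Lie polynomials over $\mathbb Z_{(p)}$. If $N$ is a finite Lie ring of $p$-power order and class $<p$, then $x\circ y=\mathrm{BCH}(x,y)$ makes $N$ a group. Moreover $x+y$ and $[x,y]$ are given by the inverse BCH formulas, which are fixed products of powers, with exponents in $\mathbb Z_{(p)}$, of group commutators in $x,y$. Hence a group homomorphism $(N,\circ)\to(N',\circ)$ between two such groups is a homomorphism of Lie rings $N\to N'$.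

In class three the formula reads $x\circ y=x+y+\frac12[x,y]+\frac1{12}\big([x,[x,y]]+[y,[y,x]]\big)$.

**Definition of $G(p,s)$.** $G(p,s)=(L,\circ)$, with $L$ from Section 1.

Its order is $p^{18s+2}$. Its class is exactly $3$, as follows. Each ideal $\gamma_i(L)$ is a normal subgroup of $G=G(p,s)$: an ideal is closed under BCH and under $z\mapsto -z=z^{-1}$, and $x\circ z\circ(-x)$ is $z$ plus brackets involving $z$. For $x\in L$ and $z\in\gamma_i(L)$ the group commutator $(x,z)$ is $[x,z]$ plus Lie terms of weight at least $3$ that involve both $x$ and $z$; these contain $z$ and at least two further factors, so $(x,z)\equiv[x,z]$ modulo $\gamma_{i+2}(L)$. Inductively $\gamma_i(G)\subset\gamma_i(L)$, so $\gamma_4(G)$ is trivial. Finally $(y,z)=[y,z]+w$ with $w\in\gamma_3(L)$, so $(x,(y,z))=[x,(y,z)]=[x,[y,z]]$ as $\gamma_4(L)=0$. This is nonzero for some $x,y,z$.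

**Theorem A.** For every even $s\ge14$ and every prime $p>18s+2$ the group $G(p,s)$, of order $p^{18s+2}$ and nilpotency class exactly $3$, is not an IYB group. In particular, for every prime $p\ge257$ there is a non-IYB group of order $p^{254}$ and class $3$ (take $s=14$).

**Theorem B.** A finite group with a Sylow $p$-subgroup isomorphic to some $G(p,s)$ as in Theorem A is not an IYB group. Consequently, for every $c\ge3$ there are finite nilpotent groups of class exactly $c$ that are not IYB.

So the answer to the question is no.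

## 3. A brace structure linearizes to a product on the Lie ring

A brace is a nonlinear object. The hypothesis $p>n$, that $p$ exceeds the composition length, lets us take logarithms and replace it by a biadditive product.

**Proposition 1.** Let $L$ be a nilpotent Lie ring of order $p^n$, $p$ prime, $n<p$, and $G=(L,\circ)$. If $G$ is an IYB group, there is a biadditive product $\cdot$ on $L$ with

* (P1) $x\cdot y-y\cdot x=[x,y]$;
* (P2) $x\cdot(y\cdot z)-y\cdot(x\cdot z)=[x,y]\cdot z$;
* (P3) any composition of $n$ left multiplications $z\mapsto x\cdot z$ is $0$.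

**Step 1: the action $\lambda$.** We encode the brace by a linear action. Let $B$ be a left brace and $\iota:G\to(B,\cdot)$ an isomorphism. Put $\lambda_a(b)=ab-a$. By (2.1), $\lambda_a(b+c)=ab+ac-2a=\lambda_a(b)+\lambda_a(c)$. Using additivity, $\lambda_a\lambda_b(c)=\lambda_a(bc)-\lambda_a(b)=abc-ab=\lambda_{ab}(c)$. Putting $b=c=0$ in (2.1) gives $a\cdot0+a=a\cdot 0+a\cdot 0$, so $a\cdot0=a$ and $0$ is the identity of $(B,\cdot)$. Then $\lambda_0=1$, and $\lambda:(B,\cdot)\to\mathrm{Aut}(B,+)$ is a homomorphism. By definition $ab=a+\lambda_a(b)$.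

**Step 2: nilpotency of the action.** This makes $\exp$ and $\log$ available. Let $\mathfrak N_0\subset\mathrm{End}(B,+)$ be the non-unital subring generated by all $\lambda_a-1$. Put $B_0=B$ and $B_{i+1}=\sum_a(\lambda_a-1)B_i$. If $B_i$ is $\lambda$-invariant, then $B_{i+1}\subset B_i$, so $(\lambda_a-1)B_{i+1}\subset B_{i+1}$ and $B_{i+1}$ is $\lambda$-invariant. If $B_i\neq0$ then $B_{i+1}\subsetneq B_i$: the semidirect product of $B_i$ with $\lambda(B)$ is a finite $p$-group, hence nilpotent, and $[B_i,\lambda(B)]=B_i$ would put $B_i$ into every term of its lower central series. As $|B|=p^n$, we get $B_n=0$, so $\mathfrak N_0^n=0$.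

**Step 3: one associative ring for action and translation.** Let $\mathfrak N=\mathfrak N_0\oplus B$ with $(f,a)(f',a')=(ff',f(a'))$. A product of $k$ elements $(f_i,a_i)$, in either bracketing, is $(f_1\cdots f_k,\ f_1\cdots f_{k-1}(a_k))$. So $\mathfrak N$ is associative and $\mathfrak N^{n+1}=0$. Its additive group is a finite $p$-group, so division by integers prime to $p$ makes sense. Since $n+1\le p$, $\exp(u)=\sum_{k<p}u^k/k!$ and the truncated logarithm are mutually inverse bijections between $\mathfrak N$ and $1+\mathfrak N$ (inside $\mathfrak N$ with a unit adjoined). Also $\log(e^ue^v)=\mathrm{BCH}(u,v)$, because the formal identity modulo degree $\ge p$ has coefficients in $\mathbb Z_{(p)}$.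

**Step 4: the logarithm of the brace.** Put $\rho(g)=1+(\lambda_{\iota(g)}-1,\iota(g))$. Since $(1+(f,a))(1+(f',b))=1+(f+f'+ff',\,a+b+f(b))$, we get
$$\big(1+(\lambda_a-1,a)\big)\big(1+(\lambda_b-1,b)\big)=1+(\lambda_{ab}-1,\,a+\lambda_a(b)).$$
As $a+\lambda_a(b)=ab$, $\rho$ is a homomorphism. Hence $d=\log\circ\rho$ is a homomorphism $(L,\circ)\to(\mathfrak N,\mathrm{BCH})$. The Lie ring $L$, and $\mathfrak N$ with the commutator bracket, have class $\le n<p$. By the Lazard correspondence $d$ is a homomorphism of Lie rings.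

**Step 5: reading off the product.** Write $d(x)=(l_x,\beta(x))$ with $l_x\in\mathfrak N_0$, $\beta(x)\in B$. Then $l$ and $\beta$ are additive and, computing the commutator in $\mathfrak N$,
$$l_{[x,y]}=[l_x,l_y],\qquad\beta([x,y])=l_x\beta(y)-l_y\beta(x).$$
If $\beta(x)=0$, then $\rho(x)=\exp(l_x,0)$ has second component $0$, so $\iota(x)=0$ is the identity of $(B,\cdot)$ and $x=0$. So $\beta$ is injective, and since $|L|=|B|$ it is an additive isomorphism. Put $x\cdot y=\beta^{-1}(l_x\beta(y))$. The formula for $\beta([x,y])$ is (P1), the one for $l_{[x,y]}$ gives (P2), and $\mathfrak N_0^n=0$ gives (P3). $\square$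

Try it on (2.2), with $p\geq3$. Here $\lambda_a-1$ is multiplication by $pa$. We have $(pa,a)^2=(0,pa^2)$ and higher powers vanish, so $\log(1+(pa,a))=(pa,\ a-\frac p2a^2)$. The map $a\mapsto x=a-\frac p2a^2$ is an isomorphism from $(B,\cdot)$ to $(\mathbb Z/p^2,+)$, because $a+b+pab-\frac p2(a+b)^2=(a-\frac p2a^2)+(b-\frac p2b^2)$. In the coordinate $x$, $\beta$ is the identity and $l_x$ is multiplication by $pa=px$. So the product is $x\cdot y=p\,xy$ on the abelian Lie ring $\mathbb Z/p^2$.

## 4. The product $\frac12[x,y]$, and where class three stops it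

By Proposition 1, Theorem A follows once we show:

**Proposition 2.** The Lie ring $L$ of Section 1 has no product satisfying (P1)–(P3).

Why should a product fail to exist? Let us try to write one down. The first candidate is $x\cdot y=\frac12[x,y]$. It satisfies (P1). In (P2) the left side is $\frac14\big([x,[y,z]]-[y,[x,z]]\big)=\frac14[[x,y],z]$ by Jacobi, and the right side is $\frac12[[x,y],z]$. So (P2) holds exactly when $[[x,y],z]=0$ for all $x,y,z$: the candidate works in class two and stops at class three. One sees the same point in the group: in class three the term $\frac1{12}[y,[y,x]]$ of $x\circ y-x$ is not additive in $y$.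

The second candidate repairs this whenever $L$ has an invertible derivation $D$. Put $x\cdot y=D^{-1}[x,Dy]$. Then $x\cdot y-y\cdot x=D^{-1}([x,Dy]+[Dx,y])=[x,y]$. Also $x\cdot(y\cdot z)=D^{-1}[x,[y,Dz]]$, so the left side of (P2) is $D^{-1}[[x,y],Dz]=[x,y]\cdot z$. And $k$ left multiplications compose to $D^{-1}\mathrm{ad}_{x_1}\cdots\mathrm{ad}_{x_k}D$, which vanishes once $k$ reaches the class. For example, a Lie ring over $\mathbb F_p$, $p>3$, of class three graded in degrees $1,2,3$ has the derivation that multiplies degree $i$ by $i$. So class three alone is no obstruction to (P1)–(P3).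

On our $L$, try $D$ acting on $T,V,Y$ by integers $d_T,d_V,d_Y$. The $V$-component of $D[b,b']=[Db,b']+[b,Db']$ is $d_V\,p\,\omega(b,b')=2d_V\,p\,\omega(b,b')$. As $\omega\ne0$, this forces $d_V\equiv0$ modulo $p$, and $D$ is not invertible. That is the purpose of $\omega$: it brackets $V$ back into $pV$ and spoils the grading.

Of course a product need not come from a derivation. In the notation below, the part of $b\cdot c$ that matters for $b,c\in V$ is a bilinear map $\varphi:\bar V\times\bar V\to\bar T$ with $\varphi(b,c)-\varphi(c,b)=\gamma(b,c)=[\det(b,c)]$. The candidate $\frac12[x,y]$ has $\varphi=\frac12\gamma$. One may add any symmetric map, for instance $[\det(Xb,c)]$ with $\mathrm{trace}\,X=0$, since $\det(Xb,c)=-\det(b,Xc)=\det(Xc,b)$. The proof shows two things. First, using $M_y$: on most linear functionals of $\bar T$, $\varphi$ is $\det\big((\tfrac12+X)b,c\big)$ with $X\in M_2(F)$ of trace $0$. Secondly, (P2) on $V$ becomes an equation saying that $X$, acting on $t$ in all three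 arguments, multiplies it by $\frac12$. The two monomials of $t$ then give contradictory values for $\mathrm{trace}\,X$. From now on suppose that a product as in Proposition 2 exists.

## 5. The algebra $L/pL$ and the identities of one vector in $Y$

**Step 1: ideals that come for free.** The mixed exponents of $L$ give ideals without any work. By biadditivity, $p^iL$ and $L[p^i]=\{x\in L:p^ix=0\}$ are two-sided ideals for $\cdot$. Here
$$L[p]=p^2T\oplus pV\oplus Y,\qquad L[p^2]=pT\oplus V\oplus Y.$$
Let $R=L/pL=\bar T\oplus\bar V\oplus Y$, with product written $*$. Since $[L,L]\subset pL$, (P1) says that $R$ is commutative and (P2) says $x*(y*z)=y*(x*z)$. So $x*(y*z)=x*(z*y)=z*(x*y)=(x*y)*z$, and $R$ is a commutative associative $\mathbb F_p$-algebra. By (P3) it is nilpotent. The images $Y$ of $L[p]$ and $\bar V\oplus Y$ of $L[p^2]$ are ideals of $R$.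

We shall use: (N) *a nonzero ideal $I$ of a nilpotent commutative algebra $S$ contains a nonzero element killed by $S$* (take the largest $k\ge0$ with $S^kI\ne0$, where $S^0I=I$).

Subscripts $_T,{}_V,{}_Y$ denote components, and a tilde denotes any lift to $V$ or $T$.

**Step 2: coordinates for the product.** We name the components that matter. For $y\in Y$ and $c\in L$, $y\cdot c$ lies in $L[p]$ and depends only on $c$ modulo $pL$, since $py=0$. For $c\in R$ write
$$y\cdot c=(y*c)+p\,g_y(c)+p^2\eta_y(c),\qquad g_y:R\to\bar V,\quad\eta_y:R\to\bar T.\tag{5.1}$$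
Then $c\cdot y=y\cdot c-[y,c]=(y*c)+p\,(g_y(c)-M_yc_V)+p^2\eta_y(c)$. In particular $y\cdot c$ and $c\cdot y$ have the same $T$-component $p^2\eta_y(c)$.

For $b\in V$, $c\in L$ we have $b\cdot c\in L[p^2]$, so its $T$-component lies in $pT$; modulo $p^2T$ write it as $p\,\varphi(b,c)$ with $\varphi(b,c)\in\bar T$. If $b\in pV$, then $b\cdot c\in L[p]$ has $T$-component in $p^2T$; if $c\in pL$, then $b\cdot c\in pL[p^2]=p^2T\oplus pV$. So $\varphi$ is a well-defined bilinear map $\bar V\times R\to\bar T$. As $b\cdot y\in L[p]$, $\varphi(b,y)=0$ for $y\in Y$. The $T$-component of (P1) modulo $p^2T$ gives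
$$\varphi(b,c)-\varphi(c,b)=\gamma(b,c)\qquad(b,c\in\bar V).\tag{5.2}$$
Since $pY=0$ and $p^3T=0$,
$$p\,(b\cdot c)=p^2\varphi(b,c)+p\,(b*c)_V\qquad(b\in V,\ c\in L).\tag{5.3}$$

**Step 3: a vector $y$ killed by $R$, and its identities.** By (N), fix $0\neq y\in Y$ with $y*R=0$, and write $M=M_y$, $E=E_y$, $g=g_y$, $\eta=\eta_y$. Thus $y\cdot c=p\,g(c)+p^2\eta(c)$.

Apply (P2) to $(y,b,c)$ with $b\in V$, $c\in L$. First, $y\cdot(b\cdot c)=p\,g(b*c)+p^2\eta(b*c)$. Next, $b\cdot(y\cdot c)=b\cdot(p\tilde g(c)+p^2\tilde\eta(c))=p\,(b\cdot\tilde g(c))$, since $p^2b=0$. Finally $[y,b]\cdot c=p\,(\widetilde{Mb}\cdot c)$. With (5.3), comparing $pV$- and $p^2T$-components gives, for $b\in\bar V$ and $c\in R$,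
$$g(b*c)-(b*g(c))_V=(Mb*c)_V,\tag{5.4}$$
$$\eta(b*c)-\varphi(b,g(c))=\varphi(Mb,c).\tag{5.5}$$
For $a\in T$ we have $[y,a]=0$, and (P2) says $y\cdot(a\cdot c)=a\cdot(y\cdot c)=p\,(a\cdot\tilde g(c))+p^2(a\cdot\tilde\eta(c))$. As $p^2V=0$, the $V$-component is
$$g(a*c)=(a*g(c))_V\qquad(a\in\bar T,\ c\in R).\tag{5.6}$$
For $y_1\in Y$, (P2) and $[Y,Y]=0$ give $y\cdot(y_1\cdot c)=y_1\cdot(y\cdot c)$, which is $0$ because $y\cdot c\in pL$ and $py_1=0$. Hence
$$g(Y*R)=0,\qquad\eta(Y*R)=0.\tag{5.7}$$
Now put $c=y_1\in Y$ in (5.4)–(5.6). By (5.7) and since $R*Y\subset Y$ and $\varphi(\cdot,Y)=0$,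
$$(r*g(y_1))_V=0\quad(r\in R),\qquad\varphi(b,g(y_1))=0\quad(b\in\bar V).\tag{5.8}$$
(For $r\in Y$ the first statement holds because $Y$ is an ideal.)

**Step 4: a rank dichotomy.** Equation (5.5) says that, up to an error term, $M$ on the left argument of $\varphi$ can be moved to the right argument. This has a strong consequence because $M$ generates a field with $p^{2e}=|\bar V|$ elements.

**Lemma 1.** Let $U\subsetneq\bar T$ be a subspace and $f:\bar V\times\bar V\to\bar T/U$ bilinear with $f(b,c)-f(c,b)=\gamma(b,c)$ modulo $U$ and $f(Mb,c)=-f(b,g(c))$. Then $\Psi:\bar V\otimes(\bar T/U)^*\to\bar V^*$, $b\otimes\lambda\mapsto\lambda f(b,\cdot)$, is surjective. Its kernel is an $E$-subspace, $E$ acting on the first factor. If $f(\bar V,c)=0$, then $c=0$.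

*Proof.* If $\sum\lambda_if(b_i,\cdot)=0$, then $\sum\lambda_if(Mb_i,c)=-\sum\lambda_if(b_i,g(c))=0$ for all $c$. So $\ker\Psi$ is $M$-stable, that is, an $E$-subspace. Its dimension over $\mathbb F_p$, and that of $\bar V\otimes(\bar T/U)^*$, are multiples of $2e$; hence so is the rank of $\Psi$. The rank is at most $\dim\bar V^*=2e$, so it is $0$ or $2e$. It is not $0$: otherwise $f=0$ and $\gamma$ takes values in $U$, but the values of $\gamma$ span $\bar T\ne U$. So $\Psi$ is onto. If $f(\bar V,c)=0$, every element of $\mathrm{im}\,\Psi=\bar V^*$ kills $c$, so $c=0$. $\square$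

## 6. The product $\bar V*R$ lies in $Y$

The aim is to show that modulo $p$ the product on $\bar V$ has no $\bar V$-component. Let
$$J=\sum_{k\ge0}(g|_{\bar V})^k(g(Y))\subset\bar V,\qquad\text{so that } g(J+Y)\subset J.$$

**Step 1: $(r*J)_V\subset J$ for all $r\in R$.** This makes $J+Y$ an ideal. For $r\in Y$ it holds because $Y$ is an ideal. For other $r$ we show it for the elements $g^k(w)$, $w\in g(Y)$, by induction on $k$. For $k=0$ it is (5.8). Let $c=g^k(w)$ and $r\in\bar T\oplus\bar V$. Adding (5.4) for $r_V$ and (5.6) for $r_T$,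
$$(r*g(c))_V=g(r*c)-(Mr_V*c)_V.$$
Here $r*c\in\bar V\oplus Y$ and, by induction, its $V$-component is in $J$; so $r*c\in J+Y$ and $g(r*c)\in J$. By induction $(Mr_V*c)_V\in J$ as well. So $(r*g^{k+1}(w))_V\in J$. Since $\bar V\oplus Y$ is an ideal, it follows that $J+Y$ is an ideal of $R$.

**Step 2: $\bar V*R\subset J+Y$.** We use irreducibility of $M$. Let $Z=\{b\in\bar V:(b*R)_V\subset J\}$. Then $Z\ne0$: this is clear if $J=\bar V$; otherwise $(\bar V+Y)/(J+Y)$ is a nonzero ideal of the nilpotent algebra $R/(J+Y)$, and by (N) there is $b\in\bar V\setminus J$ with $b*R\subset J+Y$. For $b\in Z$ and $c\in R$, (5.4) gives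
$$(Mb*c)_V=g(b*c)-(b*g(c))_V\in g(J+Y)+J\subset J.$$
So $Z$ is $M$-stable, and $Z=\bar V$ by (1.3).

**Step 3: $J=0$.** We correct $\varphi$ so that Lemma 1 applies. By definition $J=g(Y)+gJ$, so $\dim\ker(g|_J)=\dim J/gJ\le2$. Write $J=J'\oplus\ker(g|_J)$. As $g$ is injective on $J'$, there is a linear map $\alpha:\bar V\to\bar T$ with $\alpha(g(w))=\eta(w)$ for $w\in J'$. Put
$$\varphi_\alpha(b,c)=\varphi(b,c)-\alpha((b*c)_V),\qquad\eta_\alpha=\eta-\alpha g.$$
From (5.5) minus $\alpha$ applied to (5.4),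
$$\varphi_\alpha(Mb,c)+\varphi_\alpha(b,g(c))=\eta(b*c)-\alpha(g(b*c))=\eta_\alpha(b*c),$$
which by Step 2 lies in $U:=\eta_\alpha(J+Y)$. As $\eta_\alpha(J')=0$, we have $\dim U\le2+2=4<2s$, so $U\ne\bar T$. Since $*$ is commutative, $\varphi_\alpha$ satisfies (5.2). So Lemma 1 applies to $\varphi_\alpha|_{\bar V\times\bar V}$ modulo $U$. By (5.8), $\varphi_\alpha(b,g(y_1))=0$ for all $b\in\bar V$, $y_1\in Y$. Lemma 1 gives $g(y_1)=0$. So $g(Y)=0$, hence $J=0$, and Step 2 becomes
$$\bar V*R\subset Y.\tag{6.1}$$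

Consequently, for $b,c\in V$, the $V$-component of $b\cdot c$ lies in $pV$, and
$$b\cdot c=p\,\alpha_{b,c}+p\,\beta(b,c)+b*c,\qquad\alpha_{b,c}\in T,\quad\bar\alpha_{b,c}=\varphi(b,c),\quad b*c\in Y.\tag{6.2}$$
Here $\beta$ is a bilinear map $\bar V\times\bar V\to\bar V$: if $b=pb'$ with $b'\in V$, the $V$-component of $p(b'\cdot c)$ is in $p\cdot pV=0$, and likewise for $c$. By (P1), $\beta(b,c)-\beta(c,b)=\omega(b,c)$.

## 7. The form $\varphi$ is $\det(Ab,c)$ with $\mathrm{trace}\,A=1$

We need one tool from linear algebra over finite fields.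

**Lemma 2 (Frobenius expansion).** Every $\mathbb F_p$-multilinear map on copies of $F^2$ with values in a finite-dimensional $F$-space is uniquely a sum of $F$-multilinear maps precomposed with powers $\Phi^i$, $i\in\mathbb Z/e$, in each argument.

*Proof.* It suffices to treat values in $F$. The space $\mathrm{Hom}_{\mathbb F_p}(F^2,F)$ has $F$-dimension $2e$. The $2e$ maps $x\mapsto x_a^{p^i}$ ($a=1,2$) are $F$-independent, by Dedekind's theorem on each coordinate, so they form a basis. The space of multilinear maps in several arguments is the tensor product over $F$ of these spaces. $\square$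

The terms are called components and are indexed by the exponents. The same holds for maps on copies of $F$. For example, if $F$ were $\mathbb F_{p^2}$, the form $\mathrm{tr}(\xi xy)=\xi xy+\xi^px^py^p$ would have components only at $(0,0)$ and $(1,1)$, while $\mathrm{tr}(\xi xy^p)=\xi xy^p+\xi^px^py$ has components at $(0,1)$ and $(1,0)$.

**Step 1: functionals on $\bar T$, and the bounded error.** We pass to the functionals that do not see the error terms $\eta$. Let $U_1=\mathrm{span}\{\eta_{y_1}(y_2):y_1,y_2\in Y\}$. As $[Y,Y]=0$, (P1) gives $\eta_{y_1}(y_2)=\eta_{y_2}(y_1)$, so $\dim U_1\le3$. Let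
$$W=\{\xi\in F:\mathrm{Tr}_{F/K}\xi=0\},\qquad\lambda_\xi([a])=\mathrm{tr}(\xi a).$$
For $a\in K$, $\mathrm{tr}(\xi a)=\mathrm{Tr}_{K/\mathbb F_p}(a\,\mathrm{Tr}_{F/K}\xi)=0$, so $\lambda_\xi\in(F/K)^*=\bar T^*$ is well defined. The map $\xi\mapsto\lambda_\xi$ is injective, and $\dim W=2s=\dim\bar T$, so it identifies $W$ with $\bar T^*$. Let
$$W'=\{\xi\in W:\lambda_\xi(U_1)=0\}\cong(\bar T/U_1)^*,\qquad\dim W'\ge2s-3.$$
By (5.5) and (6.1), $\varphi(Mb,c)+\varphi(b,g(c))=\eta(b*c)\in\eta(Y)\subset U_1$. As $3<2s$, Lemma 1 applies to $\varphi|_{\bar V\times\bar V}$ modulo $U_1$: the map $\Psi:\bar V\otimes W'\to\bar V^*$, $b\otimes\xi\mapsto\lambda_\xi\varphi(b,\cdot)$, is surjective and its kernel $Q$ is an $E$-subspace.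

**Step 2: $Q$ is $M_2(F)$-stable.** We bring in the second matrix. Let $y'$ be as in (1.4) and $M'=M_{y'}$. The algebra $R$ acts nilpotently on $Y$ and kills $y$; so it acts as $0$ on the one-dimensional space $Y/\mathbb F_py$. Hence $y'*c=\epsilon_0(c)\,y$ with $\epsilon_0$ linear. Take the $T$-component of (P2) for $(y',b,c)$ with $b,c\in V$.

* $y'\cdot(b\cdot c)$ contributes $p^2\eta_{y'}(b*c)$, since it only depends on $b\cdot c$ modulo $pL$.
* $b\cdot(y'\cdot c)$, with $y'\cdot c=\epsilon_0(c)y+p\,\tilde g_{y'}(c)+p^2\tilde\eta_{y'}(c)$, contributes $p^2$ times $\epsilon_0(c)\eta_y(b)+\varphi(b,g_{y'}(c))$. The first summand uses that $b\cdot y$ and $y\cdot b$ have the same $T$-component, the second is (5.3), and the third part gives $0$ as $p^2b=0$.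
* $[y',b]\cdot c=p\,(\widetilde{M'b}\cdot c)$ contributes $p^2\varphi(M'b,c)$.

So
$$\eta_{y'}(b*c)-\epsilon_0(c)\eta_y(b)-\varphi(b,g_{y'}(c))=\varphi(M'b,c),\qquad\eta_{y'}(b*c)\in U_1,\tag{7.1}$$
the last because $b*c\in Y$. Let $q=\sum b_i\otimes\xi_i\in Q$ and write $\lambda_i=\lambda_{\xi_i}$. Apply $\lambda_i$ to (7.1) for $b=b_i$ and sum. The $\eta_{y'}$-terms vanish, and $\sum\lambda_i\varphi(b_i,g_{y'}(c))=\Psi(q)(g_{y'}(c))=0$. Hence
$$\Psi(M'q)=-\Big(\sum\lambda_i\eta_y(b_i)\Big)\,\epsilon_0|_{\bar V}.$$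
So $(Q+M'Q)/Q\cong\Psi(M'Q)$ has $\mathbb F_p$-dimension at most $1$. But $MM'Q=-M'MQ=M'Q$ as sets, because $MQ=Q$. So $Q+M'Q$ is $E$-stable, and $(Q+M'Q)/Q$ is an $E$-space, whose $\mathbb F_p$-dimension is divisible by $2e>1$. It is therefore $0$, that is, $M'Q\subset Q$. By (1.4), $Q$ is $M_2(F)$-stable.

**Step 3: $\varphi$ in terms of one operator $S$.** Stability of $Q$ turns $\Psi$ into a module map. The quotient $(\bar V\otimes W')/Q\cong\bar V^*$ is an $M_2(F)$-module with $p^{2e}$ elements. Every module over $M_2(F)$ is a direct sum of copies of the simple module $F^2$, so this one is isomorphic to $F^2$. Thus there is an $\mathbb F_p$-isomorphism $\theta:F^2\to\bar V^*$ such that, for each fixed $\xi\in W'$, the map $b\mapsto\theta^{-1}\Psi(b\otimes\xi)$ is $M_2(F)$-linear from $F^2$ to $F^2$. Such a map commutes with $F$, so it is a matrix, and it commutes with all matrices, so it is a scalar $\mu(\xi)\in F$. The map $\mu:W'\to F$ is $\mathbb F_p$-linear. Let $\langle b,c\rangle=\mathrm{tr}\det(b,c)$,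 a nondegenerate alternating $\mathbb F_p$-form on $F^2$, and write $\theta(v)=\langle Sv,\cdot\rangle$ with $S:F^2\to F^2$ bijective and $\mathbb F_p$-linear. Then
$$\lambda_\xi\varphi(b,c)=\langle S(\mu(\xi)b),c\rangle\qquad(\xi\in W',\ b,c\in\bar V).\tag{7.2}$$

**Step 4: $S$ is $F$-linear.** We use (5.2) and compare Frobenius components. Define $S^\dagger$ by $\langle b,Sc\rangle=\langle S^\dagger b,c\rangle$; if $S\in M_2(F)$, this is the adjugate. As $\langle\,,\rangle$ is alternating,
$$\lambda_\xi\big(\varphi(b,c)-\varphi(c,b)\big)=\langle S\mu(\xi)b,c\rangle+\langle b,S\mu(\xi)c\rangle=\langle(S\mu(\xi)+\mu(\xi)S^\dagger)b,c\rangle,$$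
and $\lambda_\xi\gamma(b,c)=\mathrm{tr}(\xi\det(b,c))=\langle\xi b,c\rangle$. So (5.2) reads
$$S\mu(\xi)+\mu(\xi)S^\dagger=\xi\qquad(\xi\in W')\tag{7.3}$$
as operators on $F^2$. For $\xi,\xi'\in W'$ write $\mu=\mu(\xi)$, $\mu'=\mu(\xi')$. Multiply (7.3) for $\xi$ by $\mu'$ on the left, (7.3) for $\xi'$ by $\mu$ on the left, and subtract. The terms with $S^\dagger$ cancel:
$$\mu'S\mu-\mu S\mu'=\mu'\xi-\mu\xi'.$$
By Lemma 2, $S=\sum_{i\in\mathbb Z/e}S_i\Phi^i$ with unique $S_i\in M_2(F)$, and $\mu'S_i\Phi^i\mu=\mu'\mu^{p^i}S_i\Phi^i$. The coefficient of $\Phi^0$ on the left is $0$, so $\mu(\xi')\xi=\mu(\xi)\xi'$. Hence $\mu(\xi)=\sigma\xi$ with a constant $\sigma\in F$, and $\sigma\neq0$ since $\Psi\ne0$. The coefficient of $\Phi^i$ for $i\ne0$ gives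
$$\sigma^{1+p^i}\big(\xi'\xi^{p^i}-\xi\,\xi'^{\,p^i}\big)S_i=0\qquad(\xi,\xi'\in W').$$
If $S_i\ne0$, every ratio $\xi/\xi'$ is fixed by $\Phi^i$, so it lies in a proper subfield of $F$, of dimension at most $e/2$. Then $\dim W'\le e/2=3s/2$. But $\dim W'\geq2s-3>3s/2$ because $s>6$. So $S_i=0$ for $i\neq0$ and $S=S_0\in M_2(F)$.

Put $A=\sigma S$. Then (7.2) and (7.3) become
$$\lambda_\xi\varphi(b,c)=\mathrm{tr}\big(\xi\det(Ab,c)\big)\quad(\xi\in W',\ b,c\in\bar V),\qquad A+A^\dagger=1.\tag{7.4}$$
Since $A+A^\dagger=\mathrm{trace}\,A$, we have $\mathrm{trace}\,A=1$, and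
$$A=\tfrac12+X,\qquad A^\dagger=\tfrac12-X,\qquad\mathrm{trace}\,X=0.\tag{7.5}$$

**Step 5: $\varphi$ on $\bar V\times\bar T$.** We also need $\varphi(b,a)$ for $a\in\bar T$. By (6.1), $b*a\in Y$, so $\lambda_\xi\eta(b*a)=0$ for $\xi\in W'$, and (5.5) with (7.4) gives $\lambda_\xi\varphi(Mb,a)=-\lambda_\xi\varphi(b,g(a))=-\mathrm{tr}(\xi\det(Ab,g(a)))$. Replace $b$ by $M^{-1}b$ and put $\tau(a)=-(AM^{-1})^\dagger g(a)$, an $\mathbb F_p$-linear map $\bar T\to F^2$. Then
$$\lambda_\xi\varphi(b,a)=\mathrm{tr}\big(\xi\det(b,\tau(a))\big)\qquad(\xi\in W',\ b\in\bar V,\ a\in\bar T).\tag{7.6}$$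

## 8. Identity (P2) on $V$, split into Frobenius components

**Step 1: the $T$-component of (P2).** This is where $\gamma$ and $\omega$ meet. Take $b_1,b_2,b_3\in V$. By (6.2) and (5.3), the $T$-component of $b_1\cdot(b_2\cdot b_3)$ is $p^2$ times
$$\varphi(b_1,\varphi(b_2,b_3))+\varphi(b_1,\beta(b_2,b_3))+\eta_{b_2*b_3}(b_1).$$
The last summand comes from $b_1\cdot(b_2*b_3)$ with $b_2*b_3\in Y$, by the remark after (5.1). Next, $[b_1,b_2]\cdot b_3$ is $p\,(\tilde a\cdot b_3)+p\,(\tilde\omega\cdot b_3)$ with lifts $\tilde a\in T$ of $\gamma(b_1,b_2)$ and $\tilde\omega\in V$ of $\omega(b_1,b_2)$. More precisely $\tilde a$ is a lift of $\hat\gamma(b_1,b_2)$, and the choice does not matter: two lifts differ by an element of $p^2T$, and $p\cdot p^2T=0$. As $[T,L]=0$, (P1) gives $\tilde a\cdot b_3=b_3\cdot\tilde a$. So the $T$-component of $[b_1,b_2]\cdot b_3$ is $p^2$ times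
$$\varphi(b_3,\gamma(b_1,b_2))+\varphi(\omega(b_1,b_2),b_3).$$
Let
$$P(b,c)=\tau(\varphi(b,c))+A^\dagger\beta(b,c),\qquad\text{so}\qquad P(b,c)-P(c,b)=\tau(\gamma(b,c))+A^\dagger\omega(b,c).\tag{8.1}$$
By (7.6) and (7.4), $\lambda_\xi\big(\varphi(b_1,\varphi(b_2,b_3))+\varphi(b_1,\beta(b_2,b_3))\big)=\mathrm{tr}\,\xi\det(b_1,P(b_2,b_3))$; here $\det(Ab_1,\beta)=\det(b_1,A^\dagger\beta)$ was used.

Let $\kappa\le2$ be the dimension of the span of $\bar V*\bar V$ in $Y$. Choose a basis $\mathbf y_1,\mathbf y_2$ of $Y$ whose first $\kappa$ members span it, and write $b*c=\sum_{k\le\kappa}\varepsilon_k(b,c)\,\mathbf y_k$. The forms $\varepsilon_k$ are symmetric, $\mathbb F_p$-valued and $\mathbb F_p$-linearly independent (a relation among them would be a nonzero functional vanishing on the span of $\bar V*\bar V$). Put $H_k^\xi(b)=\lambda_\xi\eta_{\mathbf y_k}(b)$. Applying $\lambda_\xi$ to (P2), for $\xi\in W'$ and $b_1,b_2,b_3\in\bar V$,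
$$\begin{aligned}\mathrm{tr}\,\xi\big\{\det(b_1,P(b_2,b_3))-\det(b_2,P(b_1,b_3))-\det(b_3,\tau\gamma(b_1,b_2))-\det(A\omega(b_1,b_2),b_3)\big\}&\\+\sum_{k\le\kappa}\big[H_k^\xi(b_1)\,\varepsilon_k(b_2,b_3)-H_k^\xi(b_2)\,\varepsilon_k(b_1,b_3)\big]&=0.\end{aligned}\tag{8.2}$$

**Step 2: components.** We now use Lemma 2 to separate the conjugates hidden in the trace. If $f=\sum f_{i,j,l}(\Phi^ib_1,\Phi^jb_2,\Phi^lb_3)$ is trilinear with values in $F$, then $\mathrm{tr}(\xi f)=\sum_{m\in\mathbb Z/e}(\xi f)^{p^m}$, so the $(i,j,l)$-component of $\mathrm{tr}(\xi f)$ is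
$$\sum_{m\in\mathbb Z/e}\xi^{p^m}f^{(m)}_{i-m,\,j-m,\,l-m},$$
where $^{(m)}$ raises all coefficients to the power $p^m$. Write $P=\sum P_{j,l}$, $\omega=\sum\omega_{j,l}$, $\varepsilon_k=\sum\varepsilon_{k;j,l}$ for the expansions, and $H_k^\xi=\sum_iH_{k,i}(\xi)\circ\Phi^i$ with $H_{k,i}(\xi)\in(F^2)^*$. Put $P^i_{j,l}=(P_{j-i,l-i})^{(i)}$ and $\omega^i_{j,l}=(\omega_{j-i,l-i})^{(i)}$.

In the first term of (8.2), $\det(b_1,P(b_2,b_3))$ is $F$-linear in $b_1$, so only $m=i$ contributes. Likewise only $m=j$ contributes in the second term, and only $m=l$ in the third and fourth. The third term drops out when $i\ne j$: the map $\tau([\,\cdot\,])$ is $\mathbb F_p$-linear from $F$ to $F^2$, so $\tau\gamma(b_1,b_2)=\tau([\det(b_1,b_2)])$ is a combination of the $\det(b_1,b_2)^{p^m}=\det(\Phi^mb_1,\Phi^mb_2)$ and has only components with equal indices. So for $i\neq j$, any $l$, and $u,v,w\in F^2$ in the places of $\Phi^ib_1,\Phi^jb_2,\Phi^lb_3$,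
$$\begin{aligned}\xi^{p^i}\det(u,P^i_{j,l}(v,w))-\xi^{p^j}\det(v,P^j_{i,l}(u,w))-\xi^{p^l}\det(A^{(l)}\omega^l_{i,j}(u,v),w)&\\+\sum_{k\le\kappa}\big[H_{k,i}(\xi)(u)\,\varepsilon_{k;j,l}(v,w)-H_{k,j}(\xi)(v)\,\varepsilon_{k;i,l}(u,w)\big]&=0.\end{aligned}\tag{8.3}$$

**Step 3: making the conjugates of $\xi$ independent.** Each $\xi^{p^i}$ is determined by $\xi$, so we cannot yet vary them separately; extension of scalars allows it. The maps $\xi\mapsto\xi^{p^i}$ and $\xi\mapsto H_{k,i}(\xi)$ are $\mathbb F_p$-linear on $W'$. Extend them $F$-linearly to $\mathbf W'=F\otimes_{\mathbb F_p}W'$, and write $\xi_i$ for the extension of $\xi^{p^i}$. Then (8.3) holds for all $\xi\in\mathbf W'$ with $\xi_i$ in place of $\xi^{p^i}$. By Dedekind's theorem the $e$ maps $\xi\mapsto\xi^{p^i}$ on $F$ are $F$-independent, so $F\otimes_{\mathbb F_p}F\to F^e$, $\xi\mapsto(\xi_i)_i$, is bijective. Hence its restriction to $\mathbf W'$ is injective. Since $\xi+\xi^{p^s}+\xi^{p^{2s}}=0$ for $\xi\in W$, the image lies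 in
$$\mathbf W_0=\{(\xi_i)\in F^e:\ \xi_i+\xi_{i+s}+\xi_{i+2s}=0\ \text{ for all }i\}=\bigoplus_{r\in\mathbb Z/s}\mathbf P_r,\tag{8.4}$$
where $\mathbf P_r$ is the plane $\xi_r+\xi_{r+s}+\xi_{r+2s}=0$. As $\dim_F\mathbf W_0=2s$ and $\dim_F\mathbf W'\ge2s-3$, $\mathbf W'$ has codimension at most $3$ in $\mathbf W_0$.

If the sums with $\varepsilon_k$ were absent and $\mathbf W'$ mapped onto one plane $\mathbf P_r$, we could put $\{i,j,l\}=\{r,r+s,r+2s\}$ in (8.3) and conclude that the three coefficients agree up to sign. The next section arranges this.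

## 9. Three conjugate indices free of correction terms

**Step 1: controlling $H_{k,i}$.** The unknown functionals $H_{k,i}(\xi)$ could depend on $\xi$ in any linear way; we show that, on a subspace of bounded codimension and for almost all $i$, they are proportional to $\xi_i$. The vectors $(\varepsilon_{k;j,l}(v,w))_{k\le\kappa}\in F^\kappa$, over all $j,l,v,w$, span $F^\kappa$. Otherwise $\sum c_k\varepsilon_k=0$ for some $0\neq(c_k)\in F^\kappa$; expanding the $c_k$ in an $\mathbb F_p$-basis of $F$ gives a nontrivial $\mathbb F_p$-relation among the $\mathbb F_p$-valued $\varepsilon_k$, a contradiction. So choose $(j_m,l_m,v_m,w_m)$, $m\le\kappa$, such that the matrix $\big(\varepsilon_{k;j_m,l_m}(v_m,w_m)\big)_{k,m}$ is invertible. Let $\mathbf W''\subset\mathbf W'$ be the subspace given by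
$$H_{k,j_m}(\xi)(v_m)=0\ \ (k,m\le\kappa),\qquad\xi_{j_m}=\xi_{l_m}=0\ \ (m\le\kappa).$$
These are at most $4+4$ conditions, so $\mathbf W''$ has codimension at most $3+4+4=11$ in $\mathbf W_0$. Let $i\notin\{j_m\}$ and $\xi\in\mathbf W''$. In (8.3) for $(i,j_m,l_m)$ at $v=v_m$, $w=w_m$, the second and third terms and the second half of the sum vanish, and it reads
$$\sum_{k\le\kappa}\varepsilon_{k;j_m,l_m}(v_m,w_m)\,H_{k,i}(\xi)(u)=-\xi_i\det\big(u,P^i_{j_m,l_m}(v_m,w_m)\big).$$
Inverting the matrix,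
$$H_{k,i}(\xi)=\xi_i\,\pi_{k,i}\qquad(\xi\in\mathbf W'',\ i\notin\{j_m\}),\tag{9.1}$$
with $\pi_{k,i}\in(F^2)^*$ independent of $\xi$. (If $\kappa=0$ there is nothing to do.)

**Step 2: choosing the coset.** If $\mathbf W''\to\mathbf P_r$ is not surjective, some nonzero functional on $\mathbf P_r$ kills $\mathbf W''$. For different $r$ these functionals on $\mathbf W_0$ are independent, so this happens for at most $11$ values of $r\in\mathbb Z/s$. At most $2$ of the sets $\{r,r+s,r+2s\}$ contain some $j_m$. As $s\ge14>11+2$, there is $r$ such that $\mathbf W''\to\mathbf P_r$ is onto and no $j_m$ lies in $\{r,r+s,r+2s\}$. Fix it, and write $1,2,3$ for the indices $r,r+s,r+2s$, also in the superscripts $^{(1)},{}^{(2)},{}^{(3)}$.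

**Step 3: equal coefficients.** For $\{i,j,l\}=\{1,2,3\}$ and $z_1,z_2,z_3\in F^2$ put
$$C_{i;j,l}=\det(z_i,P^i_{j,l}(z_j,z_l))+\sum_{k\le\kappa}\pi_{k,i}(z_i)\,\varepsilon_{k;j,l}(z_j,z_l),\qquad D_{l;i,j}=\det(A^{(l)}\omega^l_{i,j}(z_i,z_j),z_l).$$
By (9.1), equation (8.3) with $(u,v,w)=(z_i,z_j,z_l)$ and $\xi\in\mathbf W''$ reads
$$\xi_iC_{i;j,l}-\xi_jC_{j;i,l}-\xi_lD_{l;i,j}=0,$$
and this holds for all $(\xi_1,\xi_2,\xi_3)\in F^3$ with sum $0$. A linear form vanishing on that plane has three equal coefficients. Hence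
$$C_{i;j,l}=-D_{l;i,j}\qquad\text{for every ordering }(i,j,l)\text{ of }\{1,2,3\}.\tag{9.2}$$

**Step 4: eliminating $P$ and $\varepsilon$.** What remains unknown in (9.2) is $P$, and we know its skew part. Since $\varepsilon_k$ is symmetric, $\varepsilon_{k;j,l}(z_j,z_l)=\varepsilon_{k;l,j}(z_l,z_j)$, so these contributions cancel in $C_{i;j,l}-C_{i;l,j}$. The $(j-i,l-i)$-component of (8.1), where $\tau\gamma$ has no part because $j\ne l$, raised to the power $p^i$, gives $P^i_{j,l}(z_j,z_l)-P^i_{l,j}(z_l,z_j)=A^{\dagger(i)}\omega^i_{j,l}(z_j,z_l)$. With (9.2), $C_{i;l,j}=-D_{j;i,l}$, so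
$$-D_{l;i,j}+D_{j;i,l}=\det\big(z_i,A^{\dagger(i)}\omega^i_{j,l}(z_j,z_l)\big).\tag{9.3}$$

## 10. A trace-zero matrix whose two diagonal sums both equal $\frac12$

**Step 1: the components of $\omega$.** By (1.1), the only components of $\omega$ are $\omega_{s,2s}$ and $\omega_{2s,s}$, with
$$\det(z,\omega_{s,2s}(x,x'))=t(z,x,x'),\qquad\det(z,\omega_{2s,s}(x,x'))=-t(z,x,x'),$$
where symmetry of $t$ was used. The coefficients are in $\mathbb F_p$, so $^{(m)}$ does not change them. Recall $\omega^l_{i,j}=(\omega_{i-l,j-l})^{(l)}$, with $1,2,3$ standing for $r,r+s,r+2s$ modulo $3s$. For $(l;i,j)=(1;2,3)$ the differences are $(s,2s)$; for $(2;3,1)$ they are $(s,-s)=(s,2s)$; for $(3;1,2)$ they are $(-2s,-s)=(s,2s)$. So for these three triples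
$$\det(z,\omega^l_{i,j}(z_i,z_j))=t(z,z_i,z_j),\qquad\det(z,\omega^l_{j,i}(z_j,z_i))=-t(z,z_i,z_j).$$

**Step 2: equation (9.3) for $(i,j,l)=(1,2,3)$.** We evaluate its three terms.

* $D_{3;1,2}=\det(A^{(3)}\omega^3_{1,2}(z_1,z_2),z_3)=-\det(A^{\dagger(3)}z_3,\omega^3_{1,2}(z_1,z_2))=-t(z_1,z_2,A^{\dagger(3)}z_3)$.
* $D_{2;1,3}=-\det(A^{\dagger(2)}z_2,\omega^2_{1,3}(z_1,z_3))=+t(z_1,A^{\dagger(2)}z_2,z_3)$, since $(2;1,3)$ is the reverse of $(2;3,1)$.
* The right side is $\det(A^{(1)}z_1,\omega^1_{2,3}(z_2,z_3))=t(A^{(1)}z_1,z_2,z_3)$.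

So
$$t(z_1,z_2,A^{\dagger(3)}z_3)+t(z_1,A^{\dagger(2)}z_2,z_3)=t(A^{(1)}z_1,z_2,z_3).$$
Insert $A=\frac12+X$, $A^\dagger=\frac12-X$ from (7.5):
$$t(X^{(1)}z_1,z_2,z_3)+t(z_1,X^{(2)}z_2,z_3)+t(z_1,z_2,X^{(3)}z_3)=\tfrac12\,t(z_1,z_2,z_3).\tag{10.1}$$

**Step 3: contradiction.** Let $\mathbf e_1,\mathbf e_2$ be the standard basis of $F^2$. With $z_1=z_2=z_3=\mathbf e_1$, (10.1) gives $X_{11}^{(1)}+X_{11}^{(2)}+X_{11}^{(3)}=\frac12$. With $z_1=z_2=z_3=\mathbf e_2$, it gives $X_{22}^{(1)}+X_{22}^{(2)}+X_{22}^{(3)}=\frac12$. But $X_{22}=-X_{11}$, so $\frac12=-\frac12$ in $F$, which is impossible as $p$ is odd. This proves Proposition 2. $\square$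

Equation (10.1) also shows why $t$ has two monomials. For $t=x_1x_1'x_1''$ alone, (10.1) would be solved by the diagonal matrix $X$ with entries $\frac16,-\frac16$, and this last step would give no contradiction. And $X=0$, which corresponds to the first candidate $\frac12[x,y]$ of Section 4, would give $0=\frac12t$.

## 11. Proofs of Theorems A and B

**Proof of Theorem A.** By Section 2, $G(p,s)=(L,\circ)$ has order $p^{18s+2}$ and class exactly $3$. Since $n=18s+2<p$, Proposition 1 applies to $L$. If $G(p,s)$ were an IYB group, $L$ would have a product with (P1)–(P3), contrary to Proposition 2. For $s=14$ we have $n=254$, and the primes $p>254$ are exactly the primes $p\ge257$. $\square$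

**Proof of Theorem B.** The point is that a Sylow subgroup of the additive group of a brace is itself a brace. Let $B$ be a left brace whose multiplicative group $H$ is finite with a Sylow $p$-subgroup isomorphic to $G(p,s)$, and let $B_p$ be the Sylow $p$-subgroup of $(B,+)$. It is characteristic in $(B,+)$, hence invariant under all $\lambda_a$ (Step 1 of Section 3 holds for every left brace). Since $ab=a+\lambda_a(b)$, $B_p$ is closed under multiplication; as $(B,\cdot)$ is finite, it is a subgroup of $(B,\cdot)$, of order the $p$-part of $|H|$. So $B_p$ is a left brace whose multiplicative group is a Sylow $p$-subgroup of $H$, and all of these are isomorphic to $G(p,s)$. This contradicts Theorem A.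

For the second claim let $c\ge3$, let $p\geq257$ be a prime, and let $\Delta$ be the dihedral group of order $2^{c+1}$, which has class $c$. The group $G(p,14)\times\Delta$ is nilpotent of class $\max(3,c)=c$. Its Sylow $p$-subgroup is $G(p,14)$, so it is not an IYB group. $\square$
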